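\title{One-sided flatness of closed manifolds implies Reifenberg flatness}

\begin{abstract}
A subset of $\mathbb{R}^n$ has the linear approximation property if, at each of its points and each small scale $r$, it lies within $\delta r$ of an $m$-plane through the point. It is Reifenberg flat if, in addition, the plane lies close to the set. We prove that for a closed topological $m$-manifold in $\mathbb{R}^n$ the first property, with $\delta$ small, implies the second, on the same range of scales. The manifold structure enters only through the nonvanishing of the $m$-th \v{C}ech cohomology group, and the proof follows the homology class, in the complement of the set, of small spheres normal to the approximating planes. We also show that the best $\delta$ that guarantees $\epsilon$-flatness is $\epsilon(1+O(\epsilon^2))$.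
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Two ways of being close to a plane}
Fix integers $1\le m<n$. We write $B(x,r)$ for the closed ball in $\mathbb{R}^n$, $\mathrm{Gr}(m,n)$ for the Grassmannian of $m$-dimensional linear subspaces of $\mathbb{R}^n$, and
\[
d_H(A,A')=\max\Big\{\sup_{a\in A}\operatorname{dist}(a,A'),\ \sup_{a'\in A'}\operatorname{dist}(a',A)\Big\}
\]
for the Hausdorff distance. For $E\subset\mathbb{R}^n$, $x\in E$ and $r>0$ put
\begin{align*}
\beta^m_E(x,r)&=\frac1r\inf_{P\in\mathrm{Gr}(m,n)}\ \sup\{\operatorname{dist}(z,x+P): z\in E\cap B(x,r)\},\\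
\theta^m_E(x,r)&=\frac1r\inf_{P\in\mathrm{Gr}(m,n)}\ d_H\big((x+P)\cap B(x,r),\,E\cap B(x,r)\big).
\end{align*}
The orthogonal projection of a point $z\in B=B(x,r)$ onto $x+P$ lies in $B$, so the distance from $z$ to $(x+P)\cap B$ equals its distance to $x+P$. Therefore
\begin{equation}\label{eq:split}
d_H\big((x+P)\cap B,E\cap B\big)=\max\Big\{\sup_{z\in E\cap B}\operatorname{dist}(z,x+P),\ \sup_{y\in(x+P)\cap B}\operatorname{dist}(y,E\cap B)\Big\}.
\end{equation}
The coefficient $\beta$ sees only the first term: it asks that $E$ be close to a plane. The coefficient $\theta$ also sees the second term, which measures the largest hole that $E$ leaves along the plane. In particular $\beta^m_E\le\theta^m_E$.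

\begin{definition}
Let $\delta\in(0,1)$ and $\epsilon,R,R'>0$. A set $X\subset\mathbb{R}^n$ has the \emph{$(m,\delta,R)$-linear approximation property}, or $(m,\delta,R)$-LAP, if $\beta^m_X(x,r)<\delta$ for all $x\in X$ and $r\in(0,R)$. A closed set $X\subset\mathbb{R}^n$ is \emph{$(m,\epsilon,R')$-Reifenberg flat} if $\theta^m_X(x,r)<\epsilon$ for all $x\in X$ and $r\in(0,R')$. A \emph{closed $m$-manifold in $\mathbb{R}^n$} is a subset that, with the subspace topology, is a compact topological $m$-manifold without boundary.
\end{definition}

For general sets the first property says nothing about the second. Every subset of an $m$-plane has $\beta^m\equiv0$, while a single point has $\theta^m\equiv1$. For $m=1$, a segment has $\theta^1\ge1$ at an endpoint $x$: of the two points $x\pm ru$ of a line $x+\mathbb{R}u$ with $|u|=1$, one lies in a direction that makes an angle at least $\pi/2$ with the segment, and so is at distance $r$ from it. In both examples the set simply stops. A closed $m$-manifold has nowhere to stop, and one is led to the following question, posed in \cite{DV}.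

\medskip
\noindent\textbf{Question.} \emph{Given integers $1\le m\le n-1$ and $\epsilon>0$, is there $\delta=\delta(m,n,\epsilon)$ such that every closed $m$-manifold in $\mathbb{R}^n$ with the $(m,\delta,R)$-LAP for some $R>0$ is $(m,\epsilon,R')$-Reifenberg flat for some $R'>0$?}
\medskip

One would guess that the answer is yes, but a manifold that cannot stop can still turn back.

\begin{example}[hairpin]\label{ex:hairpin}
Let $w>0$, let $\Gamma\subset\mathbb{R}^2$ be the closed curve formed by the points at distance exactly $w$ from $I=[0,1]\times\{0\}$, and let $x=(-w,0)$ be its tip. The horizontal axis shows that $\beta^1_\Gamma(x,r)\le w/r$. On the other hand, $\Gamma$ lies within $w$ of the ray $x+[0,\infty)e_1\supset I$, and every line through $x$ has a unit direction $u$ with $u_1\le0$, for which $x+ru$ is at distance $r$ from the ray. Hence $\theta^1_\Gamma(x,r)\ge1-w/r$. For $r\gg w$ the number $\beta$ is small and $\theta$ is almost $1$. At the scale $r=2w$, however, $\Gamma\cap B(x,r)$ contains $x+(w,\pm w)$. The vectors $(w,\pm w)$ are orthogonal and of length $\sqrt2\,w$, so their squared distances to any line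 through the origin add up to $2w^2$, and $\beta^1_\Gamma(x,2w)\ge1/2$.
\end{example}

So smallness of $\beta$ at one scale does not control $\theta$ at that scale, even for a closed curve: a proof must use the hypothesis at all smaller scales. A second difficulty is that the charts of a topological manifold carry no metric information. There is no scale at which we know in advance that the manifold looks like a disc.

\subsection*{Results}
The estimates involve the function
\[
\kappa(t)=\sqrt{2-2\sqrt{1-t^2}},\qquad 0\le t\le1 .
\]
If $t=\sin\alpha$ with $\alpha\in[0,\pi/2]$, then $\kappa(t)=2\sin(\alpha/2)$ is the length of the chord from $(1,0)$ to $(\cos\alpha,\sin\alpha)$. Hence $\kappa$ is continuous and strictly increasing, and $t=\kappa(t)\cos(\alpha/2)$. Since $\cos^2(\alpha/2)=\frac12(1+\sqrt{1-t^2})\ge1-t^2/2$ and $\cos^2(\alpha/2)=1-\kappa(t)^2/4$, we obtain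
\begin{equation}\label{eq:kappa}
\begin{gathered}
t\le\kappa(t)\ \text{ for } t\le1,\qquad \kappa(t)\le1.01\,t\ \text{ for } t\le\tfrac1{50},\\
\kappa\big(\epsilon\sqrt{1-\epsilon^2/4}\big)=\epsilon\ \text{ for } 0<\epsilon\le1 .
\end{gathered}
\end{equation}

\begin{theorem}\label{thm:A}
There is a constant $\delta_0=\delta_0(m,n)\in(0,1/50]$, given by \eqref{eq:delta0}, such that if $0<\delta\le\delta_0$ and $M\subset\mathbb{R}^n$ is a closed $m$-manifold with the $(m,\delta,R)$-LAP, then
\[
\theta^m_M(x,r)\le\kappa\big(\beta^m_M(x,r)\big)<\kappa(\delta)\qquad\text{for all }x\in M,\ 0<r<R .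
\]
Hence the answer to the Question is yes: with $\epsilon'=\min\{\epsilon,1\}$, the number
\[
\delta(m,n,\epsilon)=\min\big\{\delta_0,\ \epsilon'\sqrt{1-\epsilon'^2/4}\big\}
\]
has the required property, with $R'=R$.
\end{theorem}

The proof uses a single property of a connected closed manifold, namely that its top cohomology with coefficients in $\mathbb{F}_2$ is nonzero. For sets with the LAP this property turns out to characterize manifolds. To state this we recall Reifenberg's topological disc theorem (\cite{Reifenberg}; see also \cite{DT}) in the form that we need: \emph{there is $\epsilon_{\mathrm{Reif}}(m,n)>0$ such that a closed $(m,\epsilon,R')$-Reifenberg flat set with $\epsilon\le\epsilon_{\mathrm{Reif}}(m,n)$ is a topological $m$-manifold.} It is used only for the implication (b)$\Rightarrow$(a) below. By $\check H^m$ we denote \v{C}ech cohomology, recalled in Section~\ref{sec:facts}.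

\begin{theorem}\label{thm:B}
Let $0<\delta\le\delta_0$ and let $X\subset\mathbb{R}^n$ be a nonempty compact set with the $(m,\delta,R)$-LAP.
\begin{enumerate}
\item[(1)] If $\check H^m(C;\mathbb{F}_2)\ne0$ for every connected component $C$ of $X$, then $\theta^m_X(x,r)\le\kappa(\beta^m_X(x,r))<\kappa(\delta)$ for all $x\in X$ and $0<r<R$. Moreover, distinct components of $X$ are at distance at least $R$, so there are finitely many of them.
\item[(2)] If $\kappa(\delta)\le\epsilon_{\mathrm{Reif}}(m,n)$, the following are equivalent:
\begin{enumerate}
\item[(a)] $X$ is a closed $m$-manifold;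
\item[(b)] $X$ is $(m,\kappa(\delta),R)$-Reifenberg flat;
\item[(c)] $\check H^m(C;\mathbb{F}_2)\ne0$ for every connected component $C$ of $X$.
\end{enumerate}
\end{enumerate}
\end{theorem}

Finally, the dependence of $\delta$ on $\epsilon$ in Theorem~\ref{thm:A} is asymptotically sharp.

\begin{theorem}\label{thm:C}
Let $\delta^*(\epsilon)$ be the supremum of the numbers $\delta\in(0,1)$ that have the property in the Question. There is $\epsilon_0=\epsilon_0(m,n)>0$ such that
\[
\epsilon\sqrt{1-\epsilon^2/4}\le\delta^*(\epsilon)\le\epsilon\qquad\text{for }0<\epsilon\le\epsilon_0 .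
\]
In particular $\delta^*(\epsilon)=\epsilon(1+O(\epsilon^2))$ as $\epsilon\to0$.
\end{theorem}

We do not determine $\delta^*(\epsilon)$ exactly.

Section~\ref{sec:plane} shows the method for a curve in the plane. After the background in Section~\ref{sec:facts}, its three steps are carried out in general in Sections~\ref{sec:essential}--\ref{sec:existence} and combined in Section~\ref{sec:proofAB}. Section~\ref{sec:sharp} proves Theorem~\ref{thm:C}.

\section{A curve in the plane}\label{sec:plane}

Let $\Gamma\subset\mathbb{R}^2$ be a Jordan curve with the $(1,\delta,R)$-LAP. Take $x\in\Gamma$, $r<R$ and a line $x+P$ such that $\Gamma\cap B(x,r)$ lies in the open strip of half-width $\delta r$ about $x+P$. The strip cuts two closed caps off the disc $B(x,r)$. Each cap is convex and disjoint from $\Gamma$, so it lies in one component of $\mathbb{R}^2\setminus\Gamma$. Call the triple $(x,r,P)$ \emph{essential} if the two caps lie in different components. At the tip of the hairpin, for $r>w/\delta$ and the horizontal line, the two caps lie in the half-planes above and below $\Gamma$, hence in the unbounded component: this triple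 is not essential. Essentiality is the qualitative property that distinguishes a curve that crosses the disc from a curve that turns back in it.

\emph{Step 1: essential triples have no holes.} If $(x,r,P)$ is essential, every path in $B(x,r)$ from one cap to the other meets $\Gamma$. Given $y\in(x+P)\cap B(x,r)$, take the segment through $y$ perpendicular to $P$ that crosses the strip. If it stays in the disc, it produces a point of $\Gamma\cap B(x,r)$ within $\delta r$ of $y$. If $y$ is close to the circle, the segment leaves the disc and must be bent along the circle; this replaces $\delta$ by $\kappa(\delta)$ (Figure~\ref{fig:disc}).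

\emph{Step 2: essentiality propagates.} Take two triples $(x,r,P)$ and $(y,s,Q)$ with nearby centers and comparable radii, one of them essential. By Step~1 the curve follows the line of the essential triple along its whole length in the disc, and it also lies in the strip of the other triple, so $P$ and $Q$ are almost parallel. Then the two points $y\pm\frac s4\nu$, with $\nu$ a unit normal to $Q$, lie in opposite caps of both discs, and the other triple is essential too. Since $\Gamma$ is connected and triples exist at every point and every scale below $R$, either all triples are essential or none is. The estimates are the same in all dimensions and are given in Section~\ref{sec:propagation}. For the hairpin this step breaks down at the scale $2w$.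

\emph{Step 3: some triple is essential.} By the Jordan curve theorem there are points $a,b$ in different components of $\mathbb{R}^2\setminus\Gamma$. A path from $a$ to $b$ crosses $\Gamma$, but to learn something about caps we need a polygonal path whose vertices avoid the strips. Take $\eta<\operatorname{dist}(\{a,b\},\Gamma)$ with $r=4\eta<R$, and points $a=v_0,\dots,v_N=b$ with $|v_j-v_{j+1}|\le\eta$. Let $\{x_i\}\subset\Gamma$ be a maximal set of points with mutual distances at least $\eta$, with lines $x_i+P_i$ as above for the radius $r$. For each $j$, at most $11^2=121$ of the $x_i$ lie in $B(v_j,5\eta)$, because the open discs of radius $\eta/2$ about them are disjoint and lie in a disc of radius $11\eta/2$. The points of $B(v_j,\eta)$ within $\eta/160$ of a given line cover an area at most $2\eta\cdot\eta/80$, and $121/40<\pi$. So there is $w_j\in B(v_j,\eta)$ at distance at least $\eta/160=r/640$ from all lines $x_i+P_i$ with $|x_i-v_j|\le5\eta$.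

Now $w_0$ and $w_N$ lie in the components of $a$ and $b$, so for some $j$ either one of $w_j,w_{j+1}$ lies on $\Gamma$ or they lie in different components. In both cases the segment $[w_j,w_{j+1}]$, of length at most $3\eta$, contains a point $p\in\Gamma$. Choose $x_i$ with $|x_i-p|\le\eta$. Then $w_j,w_{j+1}\in B(x_i,r)$ and $v_j,v_{j+1}\in B(x_i,5\eta)$, so for $\delta\le1/640$ both $w_j$ and $w_{j+1}$ lie in caps of $(x_i,r,P_i)$. In particular they are not on $\Gamma$, so they lie in different components, and $(x_i,r,P_i)$ is essential.

In codimension $k=n-m>1$ an $m$-dimensional set does not separate points; it links $(k-1)$-spheres. The pair of caps becomes a region with the homotopy type of $S^{k-1}$, components of the complement become classes in its $(k-1)$-st homology, the Jordan curve theorem becomes Alexander duality, and the polygonal path becomes a simplicial $k$-chain. Only Step~3 needs a new idea: not just the vertices, but all simplices of dimension at most $k-1$ must be moved off the approximating planes.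

\section{Background}\label{sec:facts}

Throughout, $k=n-m\ge1$, and $\pi_V$ is the orthogonal projection onto a linear subspace $V$.

\subsection*{Homology}
All homology and cohomology groups have coefficients in $\mathbb{F}_2$; this avoids orientations, and non-orientable manifolds need no separate treatment. We write $\widetilde H_j$ for reduced singular homology. It agrees with $H_j$ for $j\ge1$. For $j=0$, the reduced cycles are the sums of an even number of points, and the class of $a+b$ in $\widetilde H_0(Y)$ vanishes exactly when $a$ and $b$ lie in the same path component of $Y$. ``Cycle'' always means reduced cycle.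

We have $\widetilde H_{k-1}(S^{k-1})=\mathbb{F}_2$, and a map $f$ from a $(k-1)$-sphere to $Y$ \emph{represents} the image of the nonzero element under $f_*$. If $f$ extends to a map of the closed $k$-ball into $Y$, it represents $0$, because $f_*$ factors through the reduced homology of a contractible space.

Let $K$ be a simplicial complex with totally ordered vertices. Each simplex of $K$ is a singular simplex through its order-preserving affine parametrization. This makes the simplicial chains a subcomplex of the singular chains of $|K|$, and the inclusion induces an isomorphism in reduced homology.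

\subsection*{Duality}
For a compact set $X\subset S^n$, the \v{C}ech group $\check H^j(X)$ can be computed as the direct limit of the singular groups $H^j(U)$ over the open neighborhoods $U$ of $X$. Alexander duality (\cite{Spanier}; see \cite{Hatcher} for locally contractible $X$) gives, for compact $\emptyset\ne X\subsetneq S^n$ and $0\le i\le n-2$, an isomorphism $\widetilde H_i(S^n\setminus X)\cong\check H^{n-i-1}(X)$; here $n-i-1\ge1$, so reduced and unreduced cohomology agree. Let now $X\subset\mathbb{R}^n=S^n\setminus\{\infty\}$ and $U=S^n\setminus X$. The groups $H_j(U,U\setminus\{\infty\})$ vanish for $j\ne n$, so the exact sequence of the pair gives $\widetilde H_i(\mathbb{R}^n\setminus X)\cong\widetilde H_i(U)$ for $i\le n-2$. Since $m\ge1$, we may take $i=k-1=n-m-1$: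
\begin{equation}\label{eq:duality}
\widetilde H_{k-1}(\mathbb{R}^n\setminus X)\cong\check H^m(X)\qquad\text{for nonempty compact }X\subset\mathbb{R}^n .
\end{equation}
We also use the standard fact that
\begin{equation}\label{eq:top}
\check H^m(C)=H^m(C)=\mathbb{F}_2\qquad\text{for a connected closed $m$-manifold }C .
\end{equation}

\subsection*{Angles between subspaces}
\begin{lemma}\label{lem:angle}
If $P,Q\in\mathrm{Gr}(m,n)$, then $\|\pi_P\pi_{Q^\perp}\|=\|\pi_{Q^\perp}\pi_P\|=\|\pi_{P^\perp}\pi_Q\|$.
\end{lemma}

\begin{proof}
The first two operators are adjoint to each other. Let $S\colon P\to Q$ be the restriction of $\pi_Q$; its adjoint $S^*\colon Q\to P$ is the restriction of $\pi_P$. For a unit vector $u\in P$ we have $|\pi_{Q^\perp}u|^2=1-|Su|^2$, so $\|\pi_{Q^\perp}\pi_P\|^2=1-\sigma(S)^2$, where $\sigma$ denotes the smallest singular value. Exchanging $P$ and $Q$ gives $\|\pi_{P^\perp}\pi_Q\|^2=1-\sigma(S^*)^2$. Since $\dim P=\dim Q$, the maps $S$ and $S^*$ are given by a square matrix and its transpose, which have the same singular values.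
\end{proof}

\section{Normal spheres and essential triples}\label{sec:essential}

In Sections~\ref{sec:essential}--\ref{sec:existence}, $X\subset\mathbb{R}^n$ is a nonempty compact set with the $(m,\delta,R)$-LAP, and $\delta\le1/50$.

A \emph{triple} is $(x,r,P)$ with $x\in X$, $0<r<R$ and $P\in\mathrm{Gr}(m,n)$. For $0<t<1$ it is \emph{$t$-admissible} if $\operatorname{dist}(z,x+P)<tr$ for all $z\in X\cap B(x,r)$, and it is \emph{admissible} if it is $\delta$-admissible. By the LAP, for every $x\in X$ and $r<R$ some triple $(x,r,P)$ is admissible. The pair of caps is replaced by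
\[
T_t(x,r,P)=\{z\in B(x,r):\operatorname{dist}(z,x+P)\ge tr\},
\]
which is disjoint from $X$ when the triple is $t$-admissible. It contains the \emph{normal sphere}
\[
\Sigma(x,r,P)=\{x+v: v\in P^\perp,\ |v|=r\}\cong S^{k-1},
\]
which for $k=1$ is a pair of points.

\begin{definition}
Let $(x,r,P)$ be $t$-admissible for some $t<1$. The class $c(x,r,P)\in\widetilde H_{k-1}(\mathbb{R}^n\setminus X)$ is the class represented by the inclusion of $\Sigma(x,r,P)$. The triple is \emph{essential} if $c(x,r,P)\ne0$.
\end{definition}

Neither notion depends on $t$; both depend on $X$, and we say ``essential for $X$'' when several sets are in play. The next lemma recognizes the class $c(x,r,P)$ in other guises.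

\begin{lemma}\label{lem:T}
Let $(x,r,P)$ be $t$-admissible, $T=T_t(x,r,P)$, and let $\varpi\colon T\to P^\perp\setminus\{0\}$ be the map $\varpi(z)=\pi_{P^\perp}(z-x)$.
\begin{enumerate}
\item[(i)] The class in $\widetilde H_{k-1}(\mathbb{R}^n\setminus X)$ of a $(k-1)$-cycle in $T$ is $0$ or $c(x,r,P)$.
\item[(ii)] If $f$ maps a $(k-1)$-sphere into $T$ and $\varpi\circ f$ is a homotopy equivalence, then $f$ represents $c(x,r,P)$ in $\widetilde H_{k-1}(\mathbb{R}^n\setminus X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The points of $T$ are $x+p+v$ with $p\in P$, $v\in P^\perp$, $|v|\ge tr$ and $|p|^2+|v|^2\le r^2$. First shrink $p$ linearly to $0$, then stretch $v$ linearly to $rv/|v|$. Both motions preserve the two inequalities and fix $\Sigma=\Sigma(x,r,P)$ pointwise, so $\Sigma$ is a deformation retract of $T$. Hence $\widetilde H_{k-1}(T)=\mathbb{F}_2$, and the nonzero element is represented by $\Sigma$ and is mapped to $c(x,r,P)$ by the inclusion $T\subset\mathbb{R}^n\setminus X$. This proves (i). In (ii), $\varpi_*f_*$ is injective on $\widetilde H_{k-1}$, so $f$ represents the nonzero element of $\widetilde H_{k-1}(T)$.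
\end{proof}

An essential sphere cannot be filled by a $k$-dimensional disc in the complement of $X$. To find a point of $X$ near a given $y\in x+P$, we therefore look for a small disc near $y$, inside $B(x,r)$, whose boundary represents $c(x,r,P)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.5]
\fill[gray!25] (30:1) arc (30:150:1) -- cycle;
\fill[gray!25] (210:1) arc (210:330:1) -- cycle;
\draw (0,0) circle (1);
\draw[dashed] (-1.25,0) -- (1.3,0) node[right] {$x+P$};
\draw[thick] plot[smooth] coordinates {(-1.2,0.3) (-0.8,-0.2) (-0.35,0.25) (0,0) (0.35,-0.25) (0.7,0.1) (0.95,0.22) (1.2,0.3)} node[right] {$X$};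
\draw[very thick] (-0.55,-0.5) -- (-0.55,0.5);
\draw[very thick] (-30:1) arc (-30:-20:1) -- (20:1) arc (20:30:1);
\fill (0,0) circle (0.6pt) node[above right] {$x$};
\fill (-0.55,0) circle (0.7pt) node[below right] {$y_1$};
\fill (0.94,0) circle (0.7pt) node[below left] {$y_2$};
\fill (0,1) circle (0.7pt) node[above] {$\Sigma$};
\fill (0,-1) circle (0.7pt) node[below] {$\Sigma$};
\node at (0,0.72) {$T_t$};
\node at (0,-0.72) {$T_t$};
\end{tikzpicture}
\caption{The case $m=k=1$. The set $X$ avoids the shaded region $T_t$ of points of $B(x,r)$ at distance at least $tr$ from $x+P$; the normal sphere $\Sigma$ is a pair of points. The heavy arcs join the two shaded caps, so they meet $X$ if $\Sigma$ is not null-homologous in the complement of $X$. The arc through $y_1$ is a segment normal to $P$; the arc through $y_2$ is bent along the circle in order to stay in the ball.}\label{fig:disc}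
\end{figure}

\begin{lemma}\label{lem:noholes}
If $(x,r,P)$ is $t$-admissible and essential, then for every $y\in(x+P)\cap B(x,r)$ there is $z\in X\cap B(x,r)$ with $|z-y|\le\kappa(t)r$.
\end{lemma}

\begin{proof}
After a translation and a dilation, $x=0$ and $r=1$, so $y\in P$ and $|y|\le1$. For $v\in P^\perp$ with $|v|\le t$ put
\[
D(v)=\min\big\{|y|,\sqrt{1-|v|^2}\big\}\,\frac{y}{|y|}+v\quad\text{if }y\ne0,\qquad D(v)=v\quad\text{if }y=0 .
\]
This is a continuous map of a closed $k$-ball, and $|D(v)|^2\le(1-|v|^2)+|v|^2=1$. It is the flat normal disc $y+v$, pushed toward the origin along $y$ where the flat disc leaves the unit ball (Figure~\ref{fig:disc}). Since $\pi_{P^\perp}D(v)=v$, the restriction of $D$ to the sphere $|v|=t$ takes values in $T_t(0,1,P)$, and its composition with $\varpi$ is the inclusion of this sphere in $P^\perp\setminus\{0\}$, a homotopy equivalence. By Lemma~\ref{lem:T}(ii) the restriction represents $c(0,1,P)\ne0$, so $D$ does not map into $\mathbb{R}^n\setminus X$: there is $v$ with $z=D(v)\in X\cap B(0,1)$.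

Let $\lambda=\sqrt{1-|v|^2}$. If $|y|\le\lambda$, then $z=y+v$ and $|z-y|=|v|\le t\le\kappa(t)$. If $\lambda<|y|\le1$, then
\[
|z-y|^2=(|y|-\lambda)^2+|v|^2\le(1-\lambda)^2+1-\lambda^2=2-2\lambda=\kappa(|v|)^2\le\kappa(t)^2 .\qedhere
\]
\end{proof}

The loss from $t$ to $\kappa(t)$ occurs only near the boundary sphere, and it reflects the geometry of the ball: in the unit disc, a curve that exits along the line at height $t'<t$ ends at $(\sqrt{1-t'^2},t')$, at distance $\kappa(t')$ from the point $(1,0)$ of the horizontal diameter.

\begin{corollary}\label{cor:theta}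
Let $x\in X$ and $0<r<R$. If every admissible triple $(x,r,P)$ is essential, then $\theta^m_X(x,r)\le\kappa(\beta^m_X(x,r))$.
\end{corollary}

\begin{proof}
Let $b=\beta^m_X(x,r)<\delta$. The supremum in the definition of $\beta$ is continuous in $P$, because $|\operatorname{dist}(z,x+P)-\operatorname{dist}(z,x+Q)|\le r\|\pi_P-\pi_Q\|$ for $z\in B(x,r)$, and $\mathrm{Gr}(m,n)$ is compact; let $P$ attain the infimum. For $b<t<\delta$ the triple $(x,r,P)$ is $t$-admissible and admissible, hence essential. By Lemma~\ref{lem:noholes}, $\operatorname{dist}(y,X\cap B(x,r))\le\kappa(t)r$ for every $y\in(x+P)\cap B(x,r)$. Letting $t\downarrow b$, we see that the second term in \eqref{eq:split} is at most $\kappa(b)r$. The first term equals $br\le\kappa(b)r$.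
\end{proof}

\section{Essentiality propagates in position and scale}\label{sec:propagation}

To compare the classes of two nearby triples we want one sphere that represents both, and for this the two planes must be nearly parallel. Admissibility alone does not give this: if $X$ is a point, every plane through it is admissible. Essentiality of one of the two triples does, because by Lemma~\ref{lem:noholes} the set $X$ then extends in all directions of its plane.

\begin{lemma}\label{lem:compare}
Let $(x,r,P)$ and $(y,s,Q)$ be admissible, with $s\le r\le2s$ and $|x-y|\le s/2$. If one of them is essential, then $c(x,r,P)=c(y,s,Q)$, and so both are essential.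
\end{lemma}

\begin{proof}
Write $\kappa=\kappa(\delta)\le1.01\,\delta$, by \eqref{eq:kappa}. We have $B(y,s/2)\subset B(x,s)\subset B(x,r)$, so admissibility of $(x,r,P)$ gives
\begin{equation}\label{eq:near}
\operatorname{dist}(z,x+P)<\delta r\le2\delta s\qquad\text{for all }z\in X\cap B(y,s/2),
\end{equation}
in particular for $z=y$.

\emph{The planes are close.} We show that
\begin{equation}\label{eq:planes}
\|\pi_P\pi_{Q^\perp}\|\le24\delta .
\end{equation}

Suppose first that $(x,r,P)$ is essential. Let $y'$ be the projection of $y$ onto $x+P$, so that $|y'-x|\le s/2$ and $|y'-y|<2\delta s$. Let $u\in P$ be a unit vector and $q=y'+\frac s4u\in x+P$. Then $|q-x|\le\frac34s<r$, and Lemma~\ref{lem:noholes} gives $z\in X$ with $|z-q|\le\kappa r\le2\kappa s$. Since $|z-y|\le2\kappa s+\frac s4+2\delta s<s$, admissibility of $(y,s,Q)$ gives $\operatorname{dist}(z-y,Q)<\delta s$. From $\frac s4u=(q-z)+(z-y)+(y-y')$ we get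
\[
\operatorname{dist}(u,Q)\le4(2\kappa+\delta+2\delta)\le24\delta ,
\]
that is, $\|\pi_{Q^\perp}\pi_P\|\le24\delta$.

Suppose now that $(y,s,Q)$ is essential. Let $u\in Q$ be a unit vector and $q=y+\frac s4u$. Lemma~\ref{lem:noholes} gives $z\in X$ with $|z-q|\le\kappa s$. Then $|z-y|\le\frac s4+\kappa s\le\frac s2$, so \eqref{eq:near} applies to $z$ and to $y$. From $\frac s4u=(q-z)+(z-x)-(y-x)$ we get
\[
\operatorname{dist}(u,P)\le4(\kappa+2\delta+2\delta)\le24\delta ,
\]
that is, $\|\pi_{P^\perp}\pi_Q\|\le24\delta$. In both cases \eqref{eq:planes} follows from Lemma~\ref{lem:angle}.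

\emph{A common sphere.} Let $S=\{v\in Q^\perp:|v|=s/4\}$ and $f(v)=y+v$ for $v\in S$. Since $\delta\le1/4$, the map $f$ takes values in $T_\delta(y,s,Q)$, and $\pi_{Q^\perp}(f(v)-y)=v$. By Lemma~\ref{lem:T}(ii), $f$ represents $c(y,s,Q)$.

Let $w=\pi_{P^\perp}(y-x)$, so $|w|<2\delta s$. By \eqref{eq:planes}, $|\pi_{P^\perp}v|\ge(1-24\delta)|v|$ for $v\in Q^\perp$. Hence $\pi_{P^\perp}$ restricts to a linear isomorphism $\Lambda\colon Q^\perp\to P^\perp$, and for $v\in S$ and $\tau\in[0,1]$,
\begin{equation}\label{eq:away}
|\tau w+\Lambda v|\ge\tfrac s4(1-24\delta)-2\delta s=\big(\tfrac14-8\delta\big)s\ge2\delta s\ge\delta r ,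
\end{equation}
because $\delta\le1/40$. We have $f(v)\in B(y,s/2)\subset B(x,r)$ and $\pi_{P^\perp}(f(v)-x)=w+\Lambda v$, so \eqref{eq:away} with $\tau=1$ shows that $f$ takes values in $T_\delta(x,r,P)$. By \eqref{eq:away} again, $\tau w+\Lambda v$ is a homotopy in $P^\perp\setminus\{0\}$ from $v\mapsto w+\Lambda v$ to $\Lambda|_S$. The latter is the composition of the inclusion $S\subset Q^\perp\setminus\{0\}$ with the homeomorphism $\Lambda\colon Q^\perp\setminus\{0\}\to P^\perp\setminus\{0\}$, hence a homotopy equivalence. By Lemma~\ref{lem:T}(ii), $f$ also represents $c(x,r,P)$.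
\end{proof}

\begin{corollary}\label{cor:allornone}
If $X$ is connected, then either all admissible triples are essential or none is.
\end{corollary}

\begin{proof}
Lemma~\ref{lem:compare} with $x=y$ and $r=s$ shows that essentiality of an admissible triple $(x,r,P)$ depends only on $(x,r)$. Two radii $s<r$ in $(0,R)$ are joined by a finite increasing sequence of radii with consecutive ratios at most $2$. Admissible planes exist at $x$ for each of these radii, so Lemma~\ref{lem:compare} with $x=y$ shows that essentiality depends only on $x$. Finally, fix $r<R$ and $x\in X$. The set of points that can be reached from $x$ by a finite chain in $X$ with steps of length at most $r/2$ is open in $X$, and so is its complement; since $X$ is connected, it is all of $X$. Lemma~\ref{lem:compare} with $r=s$, applied along a chain, shows that essentiality does not depend on $x$.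
\end{proof}

This is where the LAP is used at all points and all scales below $R$, and it is the reason why no scales are lost in Theorem~\ref{thm:A}: the next section finds an essential triple at a very small scale, and Corollary~\ref{cor:allornone} carries it up to every radius below $R$.

\section{Existence of an essential triple}\label{sec:existence}

Suppose that $\widetilde H_{k-1}(\mathbb{R}^n\setminus X)\ne0$. A nonzero class is a global object, and we must localize it to one small ball. Represent it by a simplicial cycle in a fine triangulation and fill the cycle in $\mathbb{R}^n$ by a $k$-chain $D$. The cycle is the sum of the boundaries $\partial\sigma$ of the small simplices of $D$, so one expects some $\partial\sigma$ to carry a nonzero class. For this to make sense $\partial\sigma$ must avoid $X$, and to relate its class to a normal sphere it must lie in a region $T_\delta$. Since $(k-1)+m<n$, a generic $(k-1)$-simplex misses a given $m$-plane. We need this with a margin proportional to the mesh, for all nearby planes at once, and with constants depending only on $m$ and $n$. General position with respect to $X$ itself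 is never needed: at the scale of the mesh, $X$ is hidden in thin slabs about finitely many planes.

\subsection*{Constants}
Let $\mathcal{T}$ be the Kuhn--Freudenthal triangulation of $\mathbb{R}^n$: its vertex set is $\mathbb{Z}^n$, and its simplices are the faces of the $n$-simplices with vertices $a,\ a+e_{\sigma(1)},\ \dots,\ a+e_{\sigma(1)}+\dots+e_{\sigma(n)}$, where $a\in\mathbb{Z}^n$ and $\sigma$ is a permutation of $\{1,\dots,n\}$. Every simplex lies in a unit cube and so has diameter at most $\sqrt n$. Let $A=A(n)$ be the number of simplices of all dimensions that contain a given vertex; it is finite, and by translation invariance it is the same for all vertices. Let $\omega_j$ be the volume of the unit ball of $\mathbb{R}^j$, put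
\[
L=\sqrt n+3,\qquad A'=(2L+3)^n,
\]
and fix $c_0=c_0(n)>0$ with $2c_0AA'\omega_{n-1}<\omega_n$, for instance $c_0=\omega_n/(4AA'\omega_{n-1})$. Define $c_q=\frac{c_0}{c_0+L}\,c_{q-1}$ for $q\ge1$, a decreasing sequence, and
\begin{equation}\label{eq:delta0}
\delta_0=\min\Big\{\frac1{50},\ \frac{c_{k-1}}{L}\Big\}.
\end{equation}

\subsection*{Quantitative general position}
The following lemma does not involve $X$. We denote by $\eta\mathcal{T}$ the triangulation $\mathcal{T}$ scaled by $\eta$, and call a set \emph{$\eta$-separated} if its points have mutual distances at least $\eta$.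

\begin{lemma}\label{lem:general}
Let $\eta>0$, let $K$ be a finite subcomplex of $\eta\mathcal{T}$, let $\{x_i\}\subset\mathbb{R}^n$ be $\eta$-separated, and let $P_i\in\mathrm{Gr}(m,n)$. There is a continuous map $\varphi\colon|K|\to\mathbb{R}^n$, affine on each simplex, such that
\begin{enumerate}
\item[(i)] $|\varphi(p)-p|\le\eta$ for $p\in|K|$, and $\operatorname{diam}\varphi(\sigma)\le(L-1)\eta$ for every simplex $\sigma\in K$;
\item[(ii)] if $\tau\in K$, $\dim\tau\le k-1$ and $\varphi(\tau)\subset B(x_i,L\eta)$, then $\operatorname{dist}(\varphi(\tau),x_i+P_i)\ge c_{k-1}\eta$.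
\end{enumerate}
\end{lemma}

The map $\varphi$ need not be injective; only the chain map that it induces will be used.

\begin{proof}
Let $v_1,\dots,v_N$ be the vertices of $K$. We choose their images $w_j=\varphi(v_j)\in B(v_j,\eta)$ one at a time. Keeping $w_j$ away from the planes $x_i+P_i$ is not enough, since a segment with both ends far from a plane can cross it. A simplex obtained by adding the vertex $w_j$ to a face that has already been placed, and that misses the plane, can meet the plane only if $w_j$ lies in the affine hull of the plane and the face. So these are the sets to avoid.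

\emph{Choice of $w_j$.} Suppose that $w_1,\dots,w_{j-1}$ have been chosen. Consider the pairs $(i,F)$ such that $|x_i-v_j|\le(L+1)\eta$ and $F$ is a possibly empty subset of $\{v_1,\dots,v_{j-1}\}$ for which $F\cup\{v_j\}$ is the vertex set of a simplex of $K$ of dimension at most $k-1$. Let $E(i,F)$ be the affine hull of $(x_i+P_i)\cup\varphi(F)$. We require
\begin{equation}\label{eq:choice}
\operatorname{dist}(w_j,E(i,F))\ge c_0\eta\qquad\text{for all such pairs }(i,F).
\end{equation}
Since $F$ has at most $k-1$ elements, $\dim E(i,F)\le m+k-1=n-1$, so $E(i,F)$ lies in a hyperplane. The part of $B(v_j,\eta)$ within $c_0\eta$ of a hyperplane has volume at most $2c_0\eta\cdot\omega_{n-1}\eta^{n-1}$, since its slices parallel to the hyperplane are $(n-1)$-balls of radius at most $\eta$. There are at most $A$ sets $F$. There are at most $A'$ indices $i$, because the open balls of radius $\eta/2$ about the relevant $x_i$ are disjoint and lie in a ball of radius $(2L+3)\eta/2$. The excluded volume is at most $2c_0AA'\omega_{n-1}\eta^n<\omega_n\eta^n$, so $w_j$ exists.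

Extend $\varphi$ affinely to each simplex. On a simplex, $\varphi(p)-p$ is a convex combination of vectors $w_j-v_j$, and $\varphi(\sigma)$ is the convex hull of points with mutual distances at most $(\sqrt n+2)\eta=(L-1)\eta$. This proves (i).

\emph{Proof of (ii).} Let $\tau$ have vertices $v_{j_0},\dots,v_{j_l}$ with $j_0<\dots<j_l$ and $l\le k-1$, and let $\tau_q$ be the face spanned by the set $F_q=\{v_{j_0},\dots,v_{j_q}\}$. Since $w_{j_q}\in B(x_i,L\eta)$, we have $|v_{j_q}-x_i|\le(L+1)\eta$, so \eqref{eq:choice} applies to $w_{j_q}$ and the pair $(i,F_{q-1})$, where $F_{-1}=\emptyset$. We prove by induction on $q$ that $\operatorname{dist}(\varphi(\tau_q),x_i+P_i)\ge c_q\eta$; as $c_l\ge c_{k-1}$, this gives (ii). The case $q=0$ is \eqref{eq:choice} with $F=\emptyset$. For $q\ge1$, a point of $\varphi(\tau_q)$ is $p=(1-t)a+tw$ with $a\in\varphi(\tau_{q-1})$, $w=w_{j_q}$ and $t\in[0,1]$. Far from the old face the choice of $w$ helps, and near it the inductive hypothesis does. Precisely, $E=E(i,F_{q-1})$ is an affine subspace that contains $a$ and $x_i+P_i$, so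
\[
\operatorname{dist}(p,x_i+P_i)\ge\operatorname{dist}(p,E)=t\operatorname{dist}(w,E)\ge tc_0\eta ,
\]
where the equality holds because $\pi(p-a)=t\,\pi(w-a)$ for the projection $\pi$ onto the orthogonal complement of $E-a$. On the other hand, by the inductive hypothesis and (i),
\[
\operatorname{dist}(p,x_i+P_i)\ge\operatorname{dist}(a,x_i+P_i)-t|w-a|\ge(c_{q-1}-tL)\eta .
\]
If $t\ge c_{q-1}/(c_0+L)$, the first bound is at least $c_q\eta$. Otherwise the second is at least $c_{q-1}\big(1-\frac{L}{c_0+L}\big)\eta=c_q\eta$.
\end{proof}

\subsection*{Localizing a homology class}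

\begin{proposition}\label{prop:exists}
Let $\delta\le\delta_0$. If $\widetilde H_{k-1}(\mathbb{R}^n\setminus X)\ne0$, then some admissible triple is essential.
\end{proposition}

\begin{proof}
Put $U=\mathbb{R}^n\setminus X$ and suppose that no admissible triple is essential.

\emph{A simplicial cycle and its filling.} Let $z_0$ be a singular $(k-1)$-cycle in $U$ with $[z_0]\ne0$ in $\widetilde H_{k-1}(U)$. Its support is compact, so its distance $d$ to $X$ is positive. Fix $\eta>0$ with $(\sqrt n+1)\eta<d$ and $r=L\eta<R$, and order the vertices of $\eta\mathcal{T}$. Let $K_0$ be the finite subcomplex formed by the simplices of $\eta\mathcal{T}$ that meet the support of $z_0$, together with their faces. Then $|K_0|$ contains the support of $z_0$ and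
\begin{equation}\label{eq:K0}
\operatorname{dist}(|K_0|,X)\ge d-\sqrt n\,\eta>\eta .
\end{equation}
Since simplicial and singular homology agree, $z_0$ is homologous in $|K_0|\subset U$ to a simplicial cycle $z'$ of $K_0$. Since $\mathbb{R}^n$ is contractible, $z'=\partial D$ for a simplicial $k$-chain $D$ of $\eta\mathcal{T}$, that is, a finite set of $k$-simplices. Let $K$ be a finite subcomplex that contains $K_0$ and $D$.

\emph{Perturbation.} Let $\{x_i\}\subset X$ be a maximal $\eta$-separated subset, so that every point of $X$ is within $\eta$ of some $x_i$. Choose $P_i$ with $(x_i,r,P_i)$ admissible, put $T_i=T_\delta(x_i,r,P_i)\subset U$, and let $\varphi$ be given by Lemma~\ref{lem:general}. We claim: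
\begin{equation}\label{eq:faces}
\begin{gathered}
\text{if $\sigma\in K$ and $\varphi(\sigma)\cap X\ne\emptyset$, then there is $i$ such that }\varphi(\tau)\subset T_i\\
\text{for every face $\tau$ of $\sigma$ with $\dim\tau\le k-1$, including $\tau=\sigma$ if $\dim\sigma\le k-1$.}
\end{gathered}
\end{equation}
Indeed, let $p\in\varphi(\sigma)\cap X$ and $|x_i-p|\le\eta$. By Lemma~\ref{lem:general}(i), $\varphi(\sigma)\subset B(p,(L-1)\eta)\subset B(x_i,r)$. By Lemma~\ref{lem:general}(ii) and \eqref{eq:delta0}, $\operatorname{dist}(\varphi(\tau),x_i+P_i)\ge c_{k-1}\eta\ge\delta L\eta=\delta r$.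

\emph{The contradiction.} Let $\varphi_\#$ be the map induced by $\varphi$ on singular chains. The straight-line homotopy from the inclusion $|K_0|\to U$ to $\varphi|_{|K_0|}$ moves points by at most $\eta$, so it stays in $U$ by \eqref{eq:K0}. Hence $[\varphi_\#z']=[z']=[z_0]\ne0$ in $\widetilde H_{k-1}(U)$. On the other hand,
\[
\varphi_\#z'=\sum_{\sigma\in D}\varphi_\#\partial\sigma ,
\]
and each term is a cycle in $U$ with zero class. If $\varphi(\sigma)\cap X=\emptyset$, then $\varphi_\#\partial\sigma$ is the boundary of the chain $\varphi_\#\sigma$ in $U$. If $\varphi(\sigma)\cap X\ne\emptyset$, then by \eqref{eq:faces} it is a cycle in some $T_i\subset U$, and by Lemma~\ref{lem:T}(i) its class is $0$ or $c(x_i,r,P_i)$, which is $0$ by assumption. Thus $[\varphi_\#z']=0$, a contradiction.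
\end{proof}

The two entries of the minimum in \eqref{eq:delta0} have separate roles: the bound $1/50$ is used in Lemma~\ref{lem:compare}, and the bound $c_{k-1}/L$ is used only in \eqref{eq:faces}.

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:proofAB}

Let $C\subset\mathbb{R}^n$ be compact and connected, with the $(m,\delta,R)$-LAP, $\delta\le\delta_0$ and $\check H^m(C)\ne0$. By \eqref{eq:duality} and Proposition~\ref{prop:exists} some admissible triple is essential for $C$; by Corollary~\ref{cor:allornone} all are; and Corollary~\ref{cor:theta} gives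
\begin{equation}\label{eq:connected}
\theta^m_C(x,r)\le\kappa\big(\beta^m_C(x,r)\big)\qquad\text{for }x\in C,\ 0<r<R .
\end{equation}
For a disconnected set we apply this to each component. The components might a priori come close to each other or accumulate, and then \eqref{eq:connected} would not be a statement about the whole set. The absence of holes excludes this: a second component near $C$ would have to lie in the same slab, which $C$ already fills.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Each component $C$ of $X$ is compact and has the $(m,\delta,R)$-LAP, because $\beta^m_C(x,r)\le\beta^m_X(x,r)$ for $x\in C$. So the discussion above applies to every component.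

Let $C_1\ne C_2$ be components. They are disjoint compact sets, so there are $x\in C_1$ and $y\in C_2$ with $|x-y|=\rho=\operatorname{dist}(C_1,C_2)>0$. Suppose that $\rho<R$, and let $(x,\rho,P)$ be admissible for $X$. It is then admissible for $C_1$, hence essential for $C_1$. Since $y\in X\cap B(x,\rho)$, its projection $y'$ onto $x+P$ lies in $B(x,\rho)$ and satisfies $|y-y'|<\delta\rho$. Lemma~\ref{lem:noholes} for $C_1$ gives $z\in C_1$ with $|z-y'|\le\kappa(\delta)\rho$. Then $|z-y|<(\delta+\kappa(\delta))\rho<\rho$, which contradicts the definition of $\rho$. Hence distinct components are at distance at least $R$. Choosing one point in each component gives an $R$-separated subset of the compact set $X$, which is finite.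

If $x\in C$ and $r<R$, then $X\cap B(x,r)=C\cap B(x,r)$, so \eqref{eq:connected} holds with $X$ in place of $C$. Finally $\kappa(\beta^m_X(x,r))<\kappa(\delta)$ because $\kappa$ is strictly increasing.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If $M=\emptyset$ there is nothing to prove. Otherwise each component of $M$ is a connected closed $m$-manifold, so by \eqref{eq:top} Theorem~\ref{thm:B}(1) applies and gives the inequalities. For $\delta=\delta(m,n,\epsilon)$ we have $\kappa(\delta)\le\kappa(\epsilon'\sqrt{1-\epsilon'^2/4})=\epsilon'\le\epsilon$ by \eqref{eq:kappa}, so $M$ is $(m,\epsilon,R)$-Reifenberg flat.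
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
The implication (a)$\Rightarrow$(c) is \eqref{eq:top} applied to the components, and (c)$\Rightarrow$(b) is part (1). If (b) holds, Reifenberg's theorem shows that $X$ is a topological $m$-manifold; it is compact by assumption, which gives (a).
\end{proof}

\begin{remark}
The cohomological hypothesis is needed for every component, not just for $X$. Let $X\subset\mathbb{R}^2$ be the union of the unit circle and the origin. For $r<1$ we have $\beta^1_X(x,r)\le r/2$ at points of the circle, by the tangent line, and $\beta^1_X(0,r)=0$, so $X$ has the $(1,\delta,\delta)$-LAP for every $\delta<1$. Also $\check H^1(X)\ne0$. But $\theta^1_X(0,r)=1$ for $r<1$.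
\end{remark}

\section{The size of the constant: a cone point}\label{sec:sharp}

Since $\beta\le\theta$, an upper bound for $\delta^*(\epsilon)$ comes from any closed manifold with $\beta\le\epsilon$ at all points and small scales and $\beta\ge\epsilon$ at one point at all small scales. The second condition asks for a point at which the manifold does not flatten under magnification, and the simplest such point is the apex of a cone.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\epsilon_0=\min\{\delta_0,(m+1)^{-1/2}\}$ and $0<\epsilon\le\epsilon_0$.

\emph{Lower bound.} The number $\epsilon\sqrt{1-\epsilon^2/4}$ is at most $\epsilon\le\delta_0$, so it equals $\delta(m,n,\epsilon)$ and has the required property by Theorem~\ref{thm:A}.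

\emph{The manifold.} Let $\alpha\in(0,\pi/2)$ satisfy $\sin\alpha=\epsilon$ and put $a=\tan\alpha$. The bound $\sin^2\alpha\le1/(m+1)$ is equivalent to $\sin^2\alpha\le\cos^2\alpha/m$. We work in $\mathbb{R}^{m+1}=\mathbb{R}^m\times\mathbb{R}\subset\mathbb{R}^n$, with points $(y,h)$ and vertical unit vector $e$. Let $\Delta=\{(y,-1):|y|\le2\}$ and
\[
N=\{z\in\mathbb{R}^{m+1}:\operatorname{dist}(z,\Delta)=1\}.
\]
This is the boundary of the convex body $\{\operatorname{dist}(\cdot,\Delta)\le1\}$, hence homeomorphic to $S^m$, and it lies in $\{h\le0\}$. For $|y|\le2$ the distance from $(y,h)$ to $\Delta$ is $|h+1|$, so the points of $N$ with $|y|\le2$ are $(y,0)$ and $(y,-2)$. Let $g(y)=a\max\{0,1-|y|\}$ and let $M$ be obtained from $N$ by replacing the disc $\{(y,0):|y|\le2\}$ with the graph $G=\{(y,g(y)):|y|\le2\}$. The map $N\to M$ that sends $(y,0)$ to $(y,g(y))$ for $|y|\le2$ and fixes all other points is a continuous bijection, because the moved points go to $\{h>0\}$, which does not meet $N$. So $M$ is a closed $m$-manifold.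

\emph{$\beta^m_M(x,r)\le\epsilon$ for all $x\in M$ and $r<R_\epsilon=\min\{1/2,2\epsilon\}$.} Let first $x=(y_0,g(y_0))$ with $|y_0|\le3/2$. A point $z=(y,h)\in M\cap B(x,r)$ has $|y|<2$ and $h>-1/2$, so it lies on $G$. The function $g$ is $a$-Lipschitz, so the height difference $\lambda=|h-g(y_0)|$ satisfies $|z-x|^2\ge\lambda^2(a^{-2}+1)=\lambda^2/\sin^2\alpha$. Thus $\lambda\le\epsilon r$, and the horizontal plane $P=\mathbb{R}^m$ gives $\beta^m_M(x,r)\le\epsilon$.

Any other point $x=(y_0,h_0)$ of $M$ lies on $N$ and has $|y_0|>3/2$ or $h_0=-2$. It is therefore at distance more than $1/2$ from $M\setminus N\subset\{|y|<1,\ h>0\}$, and $M\cap B(x,r)\subset N$. Write $x=p+\nu$, where $p$ is the point of $\Delta$ nearest to $x$ and $|\nu|=1$. Let $z\in N\cap B(x,r)$ and write $z=p'+\nu'$ in the same way. Since $\Delta$ is convex, $\langle p'-p,\nu\rangle\le0$, and so $\langle z-x,\nu\rangle=\langle p'-p,\nu\rangle+\langle\nu',\nu\rangle-1\le0$. Since $|z-p|\ge1$, we have $1\le|(z-x)+\nu|^2$, that is, $\langle z-x,\nu\rangle\ge-|z-x|^2/2$. So $z$ is within $r^2/2$ of $x+P$, where $P$ is the orthogonal complement of $\nu$ in $\mathbb{R}^{m+1}$,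 and $\beta^m_M(x,r)\le r/2<\epsilon$.

\emph{$\beta^m_M(x,r)\ge\epsilon$ at the apex $x=(0,a)$ for $r\le1$.} For a unit vector $\omega\in\mathbb{R}^m$ let $\gamma_\omega=\cos\alpha\,\omega-\sin\alpha\,e$. The point $x+r\gamma_\omega=(r\cos\alpha\,\omega,\ a-r\sin\alpha)$ lies on $G$, since $a(1-r\cos\alpha)=a-r\sin\alpha$, and it lies in $B(x,r)$. Let $P\in\mathrm{Gr}(m,n)$ be arbitrary; note that $P$ need not lie in $\mathbb{R}^{m+1}$. Let $e_1,\dots,e_m$ be an orthonormal basis of $\mathbb{R}^m$ and put
\[
\tau=\sum_{i=1}^m|\pi_{P^\perp}e_i|^2,\qquad q=|\pi_{P^\perp}e|^2\le1 .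
\]
The sum of $|\pi_Pu|^2=\langle\pi_Pu,u\rangle$ over the orthonormal vectors $u=e_1,\dots,e_m,e$ is at most $\operatorname{tr}\pi_P=m$, so $\tau+q\ge(m+1)-m=1$. Average $\operatorname{dist}(\gamma_\omega,P)^2=|\cos\alpha\,\pi_{P^\perp}\omega-\sin\alpha\,\pi_{P^\perp}e|^2$ over the $2m$ vectors $\omega=\pm e_i$. The cross terms cancel in pairs, and the average equals
\[
\frac{\cos^2\alpha}{m}\,\tau+\sin^2\alpha\;q\ \ge\ \frac{\cos^2\alpha}{m}(1-q)+\sin^2\alpha\;q\ \ge\ \sin^2\alpha=\epsilon^2 .
\]
So some $\omega$ has $\operatorname{dist}(x+r\gamma_\omega,x+P)\ge\epsilon r$, for every $P$.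

\emph{Upper bound.} Let $\epsilon<\delta<1$. Then $M$ has the $(m,\delta,R_\epsilon)$-LAP, while $\theta^m_M(x,r)\ge\beta^m_M(x,r)\ge\epsilon$ at the apex for all $r\le1$. So $M$ is not $(m,\epsilon,R')$-Reifenberg flat for any $R'>0$. Hence no $\delta>\epsilon$ has the property in the Question, and $\delta^*(\epsilon)\le\epsilon$. The last assertion follows from $\sqrt{1-\epsilon^2/4}\ge1-\epsilon^2/4$.
\end{proof}

\begin{remark}
The restriction $\epsilon\le(m+1)^{-1/2}$ is used only in the last inequality of the averaging step. For $m=1$ that step cannot do without it: if $\alpha>\pi/4$, the vertical line through the apex gives $\beta^1_M(x,r)\le\cos\alpha<\sin\alpha$ for $r\le1/2$.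
\end{remark}

\begin{thebibliography}{9}

\bibitem{DT} David and Toro, Mem. AMS \textbf{215} (2012).

\bibitem{DV} Guy C. David and Vyron Vellis, \emph{Flatness, Menger curvature, and parametrization}, arXiv:2606.14013 (2026).

\bibitem{Hatcher} Hatcher, Theorem 3.44.

\bibitem{Reifenberg} Reifenberg, Acta Math. \textbf{104} (1960).

\bibitem{Spanier} Spanier, \emph{Algebraic Topology}, Chapter 6.

\end{thebibliography}
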